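# Hilbert series of the lower central series quotients of free superalgebras

## 1. Free superalgebras, supercommutators and the quotients $B_k$

All vector spaces are over $\mathbb C$. The parity of a homogeneous element $a$ of a superspace is written $|a|\in\{0,1\}$. When two odd symbols pass each other, a sign $-1$ appears; this is the Koszul sign rule.

**Definition 1.1 (free superalgebra, supercommutator).** Let $A_{m|n}=T(\mathbb C^{m|n})$ be the free associative superalgebra on even generators $x_1,\dots,x_m$ and odd generators $y_1,\dots,y_n$. For homogeneous $a,b$ put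
$$[a,b]=ab-(-1)^{|a||b|}ba,\qquad a\circ b=\tfrac12\big(ab+(-1)^{|a||b|}ba\big).$$

Example. $A_{0|1}=\mathbb C[y]$ with $y$ odd. As an algebra it is commutative, but $[y,y]=2y^2$. In general $[y^a,y^b]=2y^{a+b}$ if $a,b$ are both odd, and $[y^a,y^b]=0$ otherwise. Also $y\circ y=0$.

The map $\mathrm{ad}\,a=[a,\cdot\,]$ satisfies the super Leibniz rule $[a,bc]=[a,b]c+(-1)^{|a||b|}b[a,c]$ and the super Jacobi identity $[a,[b,c]]=[[a,b],c]+(-1)^{|a||b|}[b,[a,c]]$.

**Definition 1.2 (lower central series).** For $A=A_{m|n}$ put $L_1=A$, $L_{k+1}=[A,L_k]$ (the span of all $[a,l]$), and $B_k=L_k/L_{k+1}$.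

Example. For $A_{0|1}$ the formula above gives $L_2=\mathrm{span}\{y^{2j}:j\ge1\}$. Since $[y^a,y^{2j}]=0$, we get $L_3=0$. So $B_2(A_{0|1})=L_2$ and $B_k(A_{0|1})=0$ for $k\ge3$.

By multilinearity, $L_k$ is spanned by the iterated brackets $[a_1,[a_2,\dots,[a_{k-1},a_k]]]$ of monomials. We call $a_1,\dots,a_k$ the slots of the bracket. In particular $L_k$, and hence $B_k$, is graded by the degree in each generator.

**Definition 1.3 (multigraded Hilbert series).** $h_{B_k}(\mathbf u,\mathbf v)=\sum\dim B_k[\mathbf a,\mathbf b]\,\mathbf u^{\mathbf a}\mathbf v^{\mathbf b}$, where $B_k[\mathbf a,\mathbf b]$ is the part of degree $a_i$ in $x_i$ and $b_j$ in $y_j$.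

Example. $h_{B_2(A_{0|1})}=v^2+v^4+v^6+\cdots=\dfrac{v^2}{1-v^2}$.

**Definition 1.4 (even derivation).** A parity-preserving linear map $D:A\to A$ with $D(ab)=D(a)b+aD(b)$. It is determined by its values on the generators, and these can be chosen freely subject to parity. It satisfies $D[a,b]=[Da,b]+[a,Db]$, so it maps each $L_k$ into itself and acts on each $B_k$.

Example. On $\mathbb C[y]$ the rule $y\mapsto y^3$ gives $D(y^a)=a\,y^{a+2}$.

## 2. Symmetric functions evaluated on an even and an odd alphabet

Let $\Lambda$ be the ring of symmetric functions with its usual bases $h_\lambda,e_\lambda,p_\lambda,s_\lambda$, and let $\langle\ ,\ \rangle$ be the Hall scalar product, for which the $s_\lambda$ are orthonormal. Let $\omega$ be the involution with $\omega(s_\lambda)=s_{\lambda'}$. We write $\hat\Lambda=\prod_d\Lambda_d\otimes\mathbb Q$ and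
$$H=\sum_{i\ge0}h_i,\qquad E(\epsilon)=\sum_{i\ge0}\epsilon^ie_i,\qquad H\,E(-1)=1.\tag{1}$$
An element of $\hat\Lambda$ is called Schur-positive if all its coefficients in the basis $s_\lambda$ are $\ge0$. Products of Schur-positive elements are Schur-positive.

A skew shape $\kappa/\mu$ is a horizontal strip if it has at most one box in each column, and a vertical strip if it has at most one box in each row. The Pieri rules say that $h_is_\mu$ (respectively $e_is_\mu$) is the sum of all $s_\kappa$ with $\kappa/\mu$ a horizontal (respectively vertical) strip of size $i$.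

**Definition 2.1 (skewing).** For $f\in\Lambda$, $f^\perp$ is the adjoint of multiplication by $f$: $\langle f^\perp g,g'\rangle=\langle g,fg'\rangle$. It extends to $\hat\Lambda$.

Example. By Pieri, $\langle e_\ell^\perp h_n,s_\lambda\rangle=\langle h_n,e_\ell s_\lambda\rangle$ is $1$ if $(n)/\lambda$ is a vertical strip of size $\ell$, and $0$ otherwise. A one-row shape contains no vertical strip of size $\ge2$. So $e_0^\perp h_n=h_n$, $e_1^\perp h_n=h_{n-1}$, and $e_\ell^\perp h_n=0$ for $\ell\ge2$.

We also use $e_i^\perp s_\lambda=s_{\lambda/1^i}$ and the rule $e_\ell^\perp(fg)=\sum_i(e_i^\perp f)(e_{\ell-i}^\perp g)$, which reflects $\Delta e_\ell=\sum_i e_i\otimes e_{\ell-i}$.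

**Definition 2.2 (two-alphabet specialization).** For $f\in\hat\Lambda$ let $f(\mathbf u/\mathbf v)$ be its image under the ring homomorphism $p_r\mapsto\sum_iu_i^r+(-1)^{r-1}\sum_jv_j^r$.

Example. With one $u$ and one $v$: $e_2=\frac12(p_1^2-p_2)\mapsto\frac12\big((u+v)^2-u^2+v^2\big)=uv+v^2$.

The homomorphism preserves degree. So an element of $\Lambda\otimes\mathbb Q$ goes to a polynomial, and an element of $\hat\Lambda$ goes to a power series. From $H=\exp\sum_r p_r/r$ and $E(\epsilon)=\exp\sum_r(-1)^{r-1}\epsilon^rp_r/r$ we read off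
$$H(\mathbf u/\mathbf v)=\frac{\prod_j(1+v_j)}{\prod_i(1-u_i)},\qquad E(\epsilon)(\mathbf u/\mathbf v)=\frac{\prod_i(1+\epsilon u_i)}{\prod_j(1-\epsilon v_j)}.\tag{2}$$
The Cauchy identity, with the specialization applied in the second set of variables, says
$$\sum_\lambda s_\lambda(x)s_\lambda(\mathbf u/\mathbf v)=\exp\sum_r\frac{p_r(x)\,p_r(\mathbf u/\mathbf v)}r=\prod_{p,i}\frac1{1-x_pu_i}\prod_{p,j}(1+x_pv_j)=\sum_{\mathbf a,\mathbf b}h_{\mathbf a}(x)e_{\mathbf b}(x)\mathbf u^{\mathbf a}\mathbf v^{\mathbf b},$$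
where $h_{\mathbf a}=\prod h_{a_i}$ and $e_{\mathbf b}=\prod e_{b_j}$. Pairing with $s_\lambda(x)$ gives, for $s_\lambda$ and hence for all $f\in\hat\Lambda$,
$$f(\mathbf u/\mathbf v)=\sum_{\mathbf a,\mathbf b}\langle f,h_{\mathbf a}e_{\mathbf b}\rangle\,\mathbf u^{\mathbf a}\mathbf v^{\mathbf b}.\tag{3}$$
In particular a Schur-positive $f$ specializes to a series with nonnegative coefficients.

## 3. Is $\prod(1-u_i)\prod(1-v_j)$ a denominator of $h_{B_k}$?

Asilata Bapat and David Jordan, in "Lower central series of free algebras in symmetric tensor categories", arXiv:1001.1375 (2010), conjectured that for $k\ge3$ the Hilbert series of $B_k(A_{m|n})$ is always a rational function with denominator $\prod_i(1-u_i)\prod_j(1-v_j)$. Two facts are known: for $k\ge3$ the dimension of the degree-$d$ part of $B_k(A_{m|n})$ is bounded by a polynomial in $d$, and for $n=0$ the statement is a theorem. The proof below uses neither. The answer is yes.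

**Theorem 3.1 (the conjecture).** For all $m,n$ and $k\ge3$, the product $h_{B_k(A_{m|n})}\prod_i(1-u_i)\prod_j(1-v_j)$ is a polynomial.

**Theorem 3.2.** For each $k\ge3$ there are $R_k,Q_k,T_k\in\Lambda\otimes\mathbb Q$, of finite degree and independent of $m,n$, with $\deg R_k,\deg T_k\le3k-5$, such that for all $m,n$
$$h_{B_k(A_{m|n})}=R_k(\mathbf u/\mathbf v)\prod_i\frac{1+u_i}{1-u_i}\prod_j\frac{1+v_j}{1-v_j}+Q_k(\mathbf u/\mathbf v)\frac{\prod_j(1+v_j)}{\prod_i(1-u_i)}+T_k(\mathbf u/\mathbf v).$$

**Theorem 3.3 (sharpness).** If $m+n\le1$, then $B_k(A_{m|n})=0$ for $k\ge3$. If $m+n\ge2$ and $k\ge3$, then $\prod_i(1-u_i)\prod_j(1-v_j)$ is exactly the reduced denominator of $h_{B_k}$. For $k=2$ and every $n\ge1$ the statement of Theorem 3.1 is false.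

Theorem 3.1 follows from Theorem 3.2, because $R_k,Q_k,T_k$ specialize to polynomials and each of the two products on the right becomes a polynomial after multiplication by $\prod(1-u_i)\prod(1-v_j)$.

## 4. One odd generator, with and without one even letter

For $A_{0|1}$ we found $B_k=0$ for $k\ge3$. For $k=2$ we found the series $v^2/(1-v^2)$, and $(1-v)\frac{v^2}{1-v^2}=\frac{v^2}{1+v}$ is not a polynomial. So the hypothesis $k\ge3$ is needed, and what breaks for $k=2$ is a pole at $v=-1$.

The next case that can be done completely by hand is the part of $A_{1|1}$ of degree one in the even generator.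

**Lemma 4.1.** For every $k\ge1$, the part of $B_k(A_{1|1})$ of degree $1$ in the even generator $z$ has Hilbert series $u\,v^{k-1}/(1-v)$.

*Proof.* Let $\theta=y^2$, and let $M$ be the part of $A$ linear in $z$, with basis $y^azy^b$. Let $L_k^1=L_k\cap M$.

**Step 1 (express $L_k^1$ through $\mathrm{ad}(y^a)$).** Let $\mathfrak b=\mathrm{span}\{\mathrm{ad}(y^a)\}$. We claim $L_{k+1}^1=\mathfrak b^kM$. Sorting $[A,L_k]$ by $z$-degree, $L^1_{k+1}=\mathfrak bL_k^1+[M,L_k^0]$, where $L_k^0$ is the pure-$y$ part of $L_k$. As in Section 1, $L_1^0=\mathbb C[y]$, $L_2^0=\mathrm{span}\{\theta^j:j\ge1\}$ and $L_k^0=0$ for $k\ge3$. For $k=1$ both terms are $\mathfrak bM$. For $k=2$ the second term is spanned by elements $[m,\theta^j]$. Since $\theta^j=\frac12[y,y^{2j-1}]$, the Jacobi identity shows that $\mathrm{ad}(\theta^j)$ is half the supercommutator of $\mathrm{ad}(y)$ and $\mathrm{ad}(y^{2j-1})$, so these elements lie in $\mathfrak b^2M$. For $k\ge3$ the second term is $0$. The claim follows by induction.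

**Step 2 (an algebra that contains $\mathfrak b$).** Let $Ym=ym$ and $Y'm=(-1)^{|m|}my$ on $M$. Then $YY'=-Y'Y$. Moreover $Y^2=s$ and $Y'^2=-t$, where $s$ and $t$ are left and right multiplication by $\theta$. Let $\mathcal C=\mathbb C\langle Y,Y'\rangle/(YY'+Y'Y)$, with basis $Y^aY'^b$. Since $Y^aY'^bz=\pm y^azy^b$, $M=\mathcal Cz$ is free of rank one over $\mathcal C$. The elements $s,t$ are central in $\mathcal C$, and $\mathcal C$ is free over $\mathbb C[s,t]$ with basis $1,Y,Y',YY'$.

Put $\delta=\mathrm{ad}\,y=Y-Y'$. Then $\delta^2=Y^2+Y'^2-(YY'+Y'Y)=s-t$ is central and not a zero divisor, so $\delta$ is not a zero divisor either. Finally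
$$\mathrm{ad}(\theta^j)=s^j-t^j\in\delta^2\,\mathbb C[s,t],\qquad\mathrm{ad}(y\theta^j)=Ys^j-Y't^j=\delta s^j+Y'(s^j-t^j).$$

**Step 3 (show $\mathfrak b\,\delta^k\mathcal C=\delta^{k+1}\mathcal C$ for $k\ge0$).** The inclusion $\supset$ holds because $\delta\in\mathfrak b$. For $\subset$: $\mathrm{ad}(\theta^j)\delta^k\mathcal C\subset\delta^{k+2}\mathcal C$ and $\delta s^j\delta^k\mathcal C\subset\delta^{k+1}\mathcal C$, and what remains is contained in $Y'\delta^{k+2}\mathcal C$. If $k$ is even, $\delta^{k+2}$ is central and $Y'\delta^{k+2}=\delta^{k+2}Y'$. If $k$ is odd, $\delta^{k+1}$ is central and $Y'\delta^{k+2}=\delta^{k+1}Y'\delta$. Both lie in $\delta^{k+1}\mathcal C$.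

**Step 4 (count).** By Steps 1 and 3, $L_k^1=\delta^{k-1}\mathcal Cz$. As $\delta$ is not a zero divisor, $L_k^1/L_{k+1}^1$ is $\mathcal C/\delta\mathcal C$ shifted by $k-1$ in $y$-degree. The series of $\mathcal C$ is $1/(1-v)^2$, so that of $\mathcal C/\delta\mathcal C$ is $(1-v)/(1-v)^2=1/(1-v)$. $\square$

One more computation by hand, in the purely even case $V=\mathbb C^m$, will be useful in Section 9. In degree 2, $B_2$ is $\Lambda^2V$. In degree 3, $T^3V=S^3V\oplus2\,S_{(2,1)}V\oplus\Lambda^3V$. The quotient of $T^3V$ by $L_2$ is the space of cyclic words, which is $S^3V\oplus\Lambda^3V$ because inducing the trivial character from $C_3$ to $S_3$ gives $\mathrm{triv}\oplus\mathrm{sgn}$. So $L_2$ is $2\,S_{(2,1)}V$ in degree 3. And $L_3$ in degree 3 is the degree-3 part of the free Lie algebra, which is $S_{(2,1)}V$. Hence $B_2$ is $S_{(2,1)}V$ in degree 3.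

## 5. Operators of degree two leave a possible pole at $v=-1$

The first thing to try is to make pieces of $B_k$ into finitely generated modules over polynomial rings. We shall see in Section 7 that a bracket in $B_k$ depends on its slots only modulo the ideal $M_3=AL_3$. Modulo $M_3$ the element $\theta=y^2=\frac12[y,y]$ is central. So for each even letter $z$ occurring once one can multiply by $\theta$ the slot that contains $z$. This is an operator of degree 2 in $y$. If the piece is finitely generated over such operators, its series in $v$ has a denominator built from $1-v^2$.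

This is exactly where the approach stops: it allows a pole at $v=-1$. An operator of degree 1 in $y$ is not available in the same way, because $y$ itself is not central modulo $M_3$: in $A_{0|1}$ we have $M_3=0$ and $[y,y]=2y^2\ne0$. Nor is the pole an artifact of the method, since $B_2(A_{0|1})$ has the series $v^2/(1-v^2)$. In Lemma 4.1 the series is $v^{k-1}(1+v)/(1-v^2)$: the pole cancels, but nothing in the operator explains why. An argument is needed that cancels the pole at $v=-1$ and that distinguishes $k\ge3$ from $k=2$.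

The idea is to look at the even generators instead. One symmetric function $F_k$ encodes $h_{B_k(A_{m|n})}$ for all $m,n$ at once, as $F_k(\mathbf u/\mathbf v)$. Suppose that for purely even $V$ and $k\ge3$ one can show $B_k\cong S(V)\otimes(\text{something})$. Then $F_k=H\cdot G$ with $G$ Schur-positive. By (2), the same factor $H$ that contributes $1/(1-u_i)$ for an even variable contributes the numerator $1+v_j$ for an odd variable. So a simple pole at $v_j=-1$ in $G$ does no harm, and the positivity of $G$ will exclude a double pole. The operators of degree two are then good enough. The plan is: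

1. encode everything in $F_k$ (Section 6);
2. show that $F_k$ is supported near hooks (Sections 7 and 8);
3. prove $F_k=HG$ with $G$ Schur-positive for $k\ge3$ (Section 9);
4. use the operators of degree two to show that the coefficients of $G$ are eventually 2-periodic along columns (Section 10);
5. sum up (Section 11).

## 6. One symmetric function $F_k$ for all $m,n$

**Sign rule.** This step lets us prove multilinear statements for ordinary algebras and use them for superalgebras. Let $f=\sum_\sigma f_\sigma x_{\sigma(1)}\cdots x_{\sigma(d)}$ be a multilinear polynomial. For homogeneous $a_1,\dots,a_d$ in a superalgebra let $f^s(a_1,\dots,a_d)$ be its evaluation with Koszul signs. For each odd $a_i$ take its own odd Grassmann generator $\varepsilon_i$, and put $\varepsilon_i=1$ for even $a_i$. In the super tensor product with the Grassmann algebra the elements $a_i\varepsilon_i$ are even, and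
$$f(a_1\varepsilon_1,\dots,a_d\varepsilon_d)=\pm f^s(a_1,\dots,a_d)\,\varepsilon_1\cdots\varepsilon_d$$
with a sign independent of $f$. Indeed, in $a_{\sigma(1)}\varepsilon_{\sigma(1)}\cdots a_{\sigma(d)}\varepsilon_{\sigma(d)}$, moving all $\varepsilon$'s to the right costs $(-1)^{\binom q2}$, where $q$ is the number of odd $a_i$; reordering the $\varepsilon$'s then costs exactly the Koszul sign of $\sigma$. The same computation gives, for monomials $p,q$ in disjoint sets of letters and the corresponding products $\varepsilon_P,\varepsilon_Q$,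
$$[p\,\varepsilon_P,q\,\varepsilon_Q]=(-1)^{|p||q|}\big(pq-(-1)^{|p||q|}qp\big)\varepsilon_P\varepsilon_Q ,$$
so commutators become supercommutators, and likewise for $\circ$. Hence every multilinear identity valid in all associative algebras holds in superalgebras with Koszul signs. A statement such as "this multilinear expression lies in $L_k$" is also of this kind: in the free algebra it says that the expression equals a combination of multilinear iterated brackets of $k$ monomials.

Example. The ordinary identity $[a,bc]=[a,b]c+b[a,c]$ becomes the super Leibniz rule of Section 1.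

**The function $F_k$.** This step replaces all the $B_k(A_{m|n})$ by multiplicities of Specht modules. Identify multilinear polynomials in $d$ letters with $\mathbb C[S_d]$, the monomial $x_{\sigma(1)}\cdots x_{\sigma(d)}$ corresponding to $\sigma$. Let $J_{k,d}\subset\mathbb C[S_d]$ be the multilinear part of $L_k$ of the free algebra on $d$ even letters. Renaming letters by $\tau$ sends $\sigma$ to $\tau\sigma$ and preserves $L_k$, so $J_{k,d}$ is a left ideal. For a superspace $V$ let $S_d$ act on $V^{\otimes d}$ on the right by signed place permutations, so that $f^s(a_1,\dots,a_d)=(a_1\otimes\cdots\otimes a_d)f$. Since $L_k(T(V))_d$ is spanned by iterated brackets of monomials,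
$$L_k(T(V))_d=V^{\otimes d}J_{k,d}.$$
Every left ideal $J$ of the semisimple algebra $\mathbb C[S_d]$ is generated by an idempotent. So the functor $V^{\otimes d}\otimes_{\mathbb C[S_d]}-$ is exact and $V^{\otimes d}J\cong V^{\otimes d}\otimes_{\mathbb C[S_d]}J$. Therefore
$$B_k(T(V))_d\cong V^{\otimes d}\otimes_{\mathbb C[S_d]}\big(J_{k,d}/J_{k+1,d}\big).$$

**Definition 6.1.** Let $m_\lambda=m_\lambda^{(k)}$ be the multiplicity of the Specht module $Sp_\lambda$ in $J_{k,d}/J_{k+1,d}$, $d=|\lambda|$, and $F=F_k=\sum_\lambda m_\lambda s_\lambda\in\hat\Lambda$.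

Example. By the end of Section 4, $F_2=s_{(1,1)}+s_{(2,1)}+(\text{terms of degree}\ge4)$.

For even $V$ this says $B_k(T(V))\cong\bigoplus_\lambda m_\lambda S_\lambda(V)$. For $V=\mathbb C^{m|n}$ the weight-$(\mathbf a,\mathbf b)$ subspace of $V^{\otimes d}$ is induced from the character $\mathrm{triv}\otimes\mathrm{sgn}$ of $S_{\mathbf a}\times S_{\mathbf b}$. Tensoring with $Sp_\lambda$ over $\mathbb C[S_d]$ counts the multiplicity of that character in the restriction of $Sp_\lambda$, which is $\langle s_\lambda,h_{\mathbf a}e_{\mathbf b}\rangle$. Together with (3):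
$$h_{B_k(A_{m|n})}=F_k(\mathbf u/\mathbf v),\qquad\text{with coefficients }\langle F_k,h_{\mathbf a}e_{\mathbf b}\rangle.\tag{4}$$

**Lemma 6.2.** For $k\ge3$, $m^{(k)}_{(1^j)}=0$ for all $j\ge0$.

*Proof.* By (4) for $A_{0|1}$, $\dim B_k(A_{0|1})[j]=\langle F,e_j\rangle=m_{(1^j)}$. For $k\ge3$ we found $B_k(A_{0|1})=0$. $\square$

For $k=2$ the same argument gives $m^{(2)}_{(1^j)}=1$ for even $j\ge2$. This difference between $k=2$ and $k\ge3$ will be decisive.

## 7. Brackets depend on their slots only modulo $M_3+L_2$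

Let $A=T(V)$, $V$ a superspace.

**Definition 7.1.** $M_3=AL_3$.

Example. In $A_{1|1}$ the odd element $w=[x,y]$ satisfies $w^2=\frac12[w,w]\in L_4\subset M_3$ (by the first fact below), although $w^2\neq0$. In $A_{0|1}$, $M_3=0$.

We use three immediate facts. First, $[L_i,L_j]\subset L_{i+j}$: for $i=1$ this is the definition, and for $l\in L_{i-1}$ the element $[[a,l],l']$ equals $[a,[l,l']]$ minus $[l,[a,l']]$ up to signs, so induction on $i$ applies. In particular a Lie polynomial of degree $e$ in the generators lies in $L_e$. Second, $M_3$ is a two-sided ideal, since for $l\in L_3$ the element $la$ equals $\pm al$ plus an element of $L_4\subset L_3$. Third, even derivations of $A$ preserve $M_3$.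

The proofs of (a), (b) and (c) are written for ordinary algebras. The statements are multilinear, so the sign rule gives the super versions.

**Lemma 7.2.**

(a) $[ab,c]+[bc,a]+[ca,b]=0$, and $L_2=[V,A]$.

(b) $[M_3,L_k]\subset L_{k+2}$ for $k\ge1$.

(c) Modulo $M_3$ commutators are central, and $[a,b][c,d]$ is totally antisymmetric in $a,b,c,d$. Moreover $[a,b][c,d]\in L_2+M_3$.

*Proof of (a).* The sum is $abc-cab+bca-abc+cab-bca=0$. It gives $[ab,c]=[a,bc]+[b,ca]$. With $a\in V$, induction on the length of the first argument shows that every commutator lies in $[V,A]$.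

*Proof of (b).*

**Step 1 (a four-slot function for $k=1$).** Write $\langle a|e\rangle$ for $[a,e]$ modulo $L_3$. It vanishes if $a$ or $e$ lies in $L_2$. Put
$$W(a,b,c,e)=\langle a\circ[b,c]\,|\,e\rangle .$$
It is antisymmetric in $b,c$.

**Step 2 (total antisymmetry).** Since $[b,a\circ c]=[b,a]\circ c+a\circ[b,c]$ lies in $L_2$, $W(a,b,c,e)=-\langle c\circ[b,a]|e\rangle=-W(c,b,a,e)$, so $W$ is antisymmetric in $a,c$. Next let $w=[b,c]$. Averaging (a) for the triples $(a,w,e)$ and $(w,a,e)$ gives
$$\langle a\circ w|e\rangle+\langle w\circ e|a\rangle+\langle e\circ a|w\rangle=0 .$$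
The last term is $0$ because $w\in L_2$. So $W$ is antisymmetric in $a,e$. The transpositions $(b\,c),(a\,c),(a\,e)$ generate all permutations of the four slots.

**Step 3 (conclude for $k=1$).** For $l\in L_2$ we get $\langle a\circ[b,l]|e\rangle=W(a,b,l,e)=-W(a,b,e,l)=0$, because the last slot is in $L_2$. The elements $[b,l]$ span $L_3$, so $[a\circ m,e]\in L_3$ for all $m\in L_3$. As $am=a\circ m+\frac12[a,m]$ and $[[a,m],e]\in L_5$, we obtain $[M_3,A]\subset L_3$.

**Step 4 (induction on $k$).** Let $k\ge2$, $m\in M_3$, $l\in L_{k-1}$. Then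
$$[m,[a,l]]=[[m,a],l]+[a,[m,l]]\in[L_3,L_{k-1}]+[A,L_{k+1}]\subset L_{k+2}.\qquad\square$$

*Proof of (c).* Commutators are central modulo $M_3$ because $[A,L_2]=L_3$. Expanding,
$$[[a,bc],d]=[a,b][c,d]+[[a,b],d]\,c+b\,[[a,c],d]+[b,d][a,c].$$
The left side lies in $L_3$, and the two middle terms lie in $M_3$. So $[a,b][c,d]\equiv-[b,d][a,c]\equiv-[a,c][b,d]$, the last step because commutators are central. Hence the expression is antisymmetric in $b,c$. Antisymmetry in $a,b$ and in $c,d$ is clear, so it is totally antisymmetric. Finally $[a,b[c,d]]=[a,b][c,d]+b[a,[c,d]]$ shows $[a,b][c,d]\in L_2+M_3$. $\square$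

**Corollary 7.3.** For $k\ge2$, the class of $[a_1,[a_2,\dots,[a_{k-1},a_k]]]$ in $B_k$ depends on each slot only modulo $M_3+L_2$.

*Proof.* If $a_i$ with $i<k$ lies in $L_2$ or in $M_3$, then its bracket with the inner element of $L_{k-i}$ lies in $L_{k-i+2}$, by $[L_2,L_{k-i}]\subset L_{k-i+2}$ or by (b). The remaining $i-1$ brackets lead into $L_{k+1}$. If $a_k$ lies in $L_2$ or $M_3$, then $[a_{k-1},a_k]\in L_3$ and we conclude in the same way. $\square$

**Lemma 7.4 (spanning sets).** Let $\mathrm{Lie}(V)\subset T(V)$ be the Lie superalgebra generated by $V$. Then $T(V)$ is spanned by ordered monomials in a homogeneous basis of $\mathrm{Lie}(V)$, odd elements occurring at most once, and also by supersymmetrized products of homogeneous elements of $\mathrm{Lie}(V)$. Consequently $A/M_3$ is spanned by ordered monomials in the generators times products of commutators of generators. For even $V$ there is a $GL(V)$-equivariant surjection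
$$S(V)\otimes\Lambda^{ev}(V)\to A/M_3,\qquad v^p\otimes w_1\wedge\dots\wedge w_{2q}\mapsto v^p[w_1,w_2]\cdots[w_{2q-1},w_{2q}].$$

*Proof.* $T(V)$ is spanned by products of elements of $\mathrm{Lie}(V)$. Exchanging two neighbors in a product $w_1\cdots w_p$ of Lie elements changes it, apart from the Koszul sign, by a product of $p-1$ Lie elements. An odd square is $w^2=\frac12[w,w]$, again a product of fewer Lie elements. So, modulo products of fewer Lie elements, $w_1\cdots w_p$ can be ordered, or can be replaced by the average over all its signed reorderings. Induction on $p$ gives both spanning statements.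

Modulo $M_3$ the Lie elements of degree $\ge3$ vanish and those of degree 2 are central, being spanned by commutators of generators. This gives the statement about $A/M_3$. For even $V$ the map is well defined on $\Lambda^{ev}$ by the total antisymmetry in (c). Supersymmetrized products of elements of degrees 1 and 2 are, modulo $M_3$, symmetrized products of elements of $V$ times products of commutators, so the map is onto. $\square$

## 8. All slots but one can be taken short

The goal of this section is to bound the shape of the partitions that occur in $F_k$. The tool is an identity that breaks up $\mathrm{ad}(u^p)$.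

**Lemma 8.1.** In any associative algebra,
$$\mathrm{ad}(u^3)\,\mathrm{ad}(b)=3\,\mathrm{ad}(u^2)\,\mathrm{ad}(u\circ b)-3\,\mathrm{ad}(u)\,\mathrm{ad}(u^2\circ b)+\mathrm{ad}(u)^3\mathrm{ad}(b)-\tfrac32\,\mathrm{ad}(u)\,\mathrm{ad}([u,b])\,\mathrm{ad}(u).\tag{5}$$

*Proof.* Let $U,B$ be left and $U',B'$ right multiplication by $u,b$. Left multiplications commute with right ones. Put $X=U-U'=\mathrm{ad}\,u$, $w=[u,b]$, and let $\lambda_w,\rho_w$ be left and right multiplication by $w$. Right multiplication by $u^ib$ is $B'U'^i$, and by $bu^i$ it is $U'^iB'$. So $[U',B']=-\rho_w$, while $[U,B]=\lambda_w$. Also $\mathrm{ad}(u^2)=X(U+U')$ and $\mathrm{ad}(u^3)=X(U^2+UU'+U'^2)$.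

**Step 1 (the version with $ub$, $u^2b$).** We have
$$\mathrm{ad}(u^3)\mathrm{ad}(b)-3\,\mathrm{ad}(u^2)\mathrm{ad}(ub)+3\,\mathrm{ad}(u)\mathrm{ad}(u^2b)$$
$$=X\{(U^2+UU'+U'^2)(B-B')-3(U+U')(UB-B'U')+3(U^2B-B'U'^2)\}.$$
The terms with $B$ in braces are $(U^2-2UU'+U'^2)B=X^2B$. The terms with $B'$ are
$$-(U^2+UU'+U'^2)B'+3(U+U')B'U'-3B'U'^2=-X^2B'-3U[U',B']+3[U',B']U',$$
and this equals $-X^2B'+3U\rho_w-3\rho_wU'=-X^2B'+3\rho_wX$. So the expression is $X^3\mathrm{ad}(b)+3X\rho_wX$.

**Step 2 (the version with $bu$, $bu^2$).** Now the terms with $B'$ are $-(U^2+UU'+U'^2)B'+3(U+U')U'B'-3U'^2B'=-X^2B'$. The terms with $B$ are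
$$(U^2+UU'+U'^2)B-3(U+U')BU+3BU^2=X^2B+3U'[U,B]-3[U,B]U=X^2B-3\lambda_wX.$$
So the expression is $X^3\mathrm{ad}(b)-3X\lambda_wX$.

**Step 3 (average).** The average of the two is $X^3\mathrm{ad}(b)-\frac32X(\lambda_w-\rho_w)X$, and $\lambda_w-\rho_w=\mathrm{ad}([u,b])$. $\square$

**From $u^3$ to $u^p$.** This step treats all exponents $p\ge3$. Replace $u$ by $u+\beta u^{p-2}$ in (5) and take the coefficient of $\beta$. Modulo sums of products of three or four ad's of noncommutative polynomials in $u,b$,
$$3\,\mathrm{ad}(u^p)\mathrm{ad}(b)\equiv3\,\mathrm{ad}(u^2)\mathrm{ad}(u^{p-2}\!\circ b)+6\,\mathrm{ad}(u^{p-1})\mathrm{ad}(u\circ b)-3\,\mathrm{ad}(u^{p-2})\mathrm{ad}(u^2\!\circ b)-6\,\mathrm{ad}(u)\mathrm{ad}(u^{p-1}\!\circ b).$$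
On the right the first factors $\mathrm{ad}(u^{p-1})$ and $\mathrm{ad}(u^{p-2})$ have smaller exponent. By induction on $p$, for all second arguments at once (the cases $p=1,2$ being trivial), we get for every $p\ge3$
$$\mathrm{ad}(u^p)\,\mathrm{ad}(b)=\mathrm{ad}(u^2)\,\mathrm{ad}(f)+\mathrm{ad}(u)\,\mathrm{ad}(f')+(\text{sum of products of three or four ad's}),$$
where $f,f'$ and the arguments in the last sum are noncommutative polynomials in $u,b$, and all terms are of total degree $p$ in $u$ and linear in $b$.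

**Polarization.** This step makes the identity multilinear. Apply it to $c$, put $u=\sum_i\alpha_iu_i$, and take the coefficient of $\alpha_1\cdots\alpha_p$. In $\mathrm{ad}(u^2)$ the relevant terms are $\alpha_i\alpha_j(u_iu_j+u_ju_i)=2\alpha_i\alpha_j\,u_i\circ u_j$ with $i<j$. With $\{u_1\cdots u_p\}=\sum_\sigma u_{\sigma(1)}\cdots u_{\sigma(p)}$ we obtain a multilinear identity
$$[\{u_1\cdots u_p\},[b,c]]=\sum_{i<j}[u_i\circ u_j,[f_{ij},c]]+\sum_i[u_i,[f_i,c]]+\mathcal R,\tag{6}$$
where $\mathcal R$ is a sum of terms $[q,[q',[q'',c]]]$ and $[q,[q',[q'',[q''',c]]]]$. By the sign rule it holds in superalgebras.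

**Lemma 8.2 (reduction).** Let $\mathcal S\subset A=T(V)$ be the span of $V$, $V\circ V$ and $[V,V]\circ V$. For $k\ge2$, $B_{k+1}=[\mathcal S,B_k]$. Hence for $k\ge2$, $B_k$ is spanned by the elements $[s_1,[\dots,[s_{k-2},[v,\omega]]]]$ with $s_i\in\mathcal S$, $v\in V$, $\omega\in A/M_3$.

*Proof.* By Lemma 7.4, $L_{k+1}=[A,[A,L_{k-1}]]$ is spanned by elements $[\{u_1\cdots u_p\},[b,c]]$ with $u_i\in\mathrm{Lie}(V)$ homogeneous and $c\in L_{k-1}$. For $p\ge3$ apply (6). The elements $[f_{ij},c]$ and $[f_i,c]$ lie in $L_k$, and $\mathcal R\in L_{k+2}$ because at least three ad's are applied to $c$. So the element lies in $\sum[u_i\circ u_j,L_k]+\sum[u_i,L_k]+L_{k+2}$. For $p\le2$ this holds trivially.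

- If $u_i$ has degree $\ge2$, then $u_i\in L_2$ and $[u_i,L_k]\subset L_{k+2}$.
- If one of $u_i,u_j$ has degree $\ge3$, then $u_i\circ u_j\in M_3$ and $[u_i\circ u_j,L_k]\subset L_{k+2}$ by Lemma 7.2(b).
- If both have degree 2, then $u_i\circ u_j\in L_2+M_3$ by Lemma 7.2(c), and again $[u_i\circ u_j,L_k]\subset L_{k+2}$.
- In the remaining cases $u_i\in V$, or $u_i\circ u_j$ lies in $V\circ V$ or $[V,V]\circ V$, so the term lies in $[\mathcal S,L_k]$.

Thus $L_{k+1}=[\mathcal S,L_k]+L_{k+2}$. The last claim follows by iteration from $L_2=[V,A]$, with Corollary 7.3 for the slot $\omega$. $\square$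

**Corollary 8.3.** Let $c_k=3k-5$, $k\ge2$. If $m_\lambda^{(k)}\ne0$, then $\lambda$ has at most $c_k$ boxes outside its first row and first column.

*Proof.* Let $V=\mathbb C^m$ be even with $m\ge|\lambda|$, so that $S_\lambda(V)\neq0$ occurs in $B_k(T(V))$. Lemmas 8.2 and 7.4 give a $GL(V)$-equivariant surjection
$$(V\oplus S^2V\oplus\Lambda^2V\otimes V)^{\otimes(k-2)}\otimes V\otimes S(V)\otimes\Lambda^{ev}V\to B_k.$$
So $S_\lambda V$ occurs in some $S_\alpha V\otimes S^aV\otimes\Lambda^bV$ with $|\alpha|\le3(k-2)+1=c_k$. By Pieri the constituents $S_\kappa$ of $S^a\otimes\Lambda^b$ are hooks (possibly one row, one column or empty). A constituent $\lambda$ of $S_\alpha\otimes S_\kappa$ contains $\kappa$, and $|\lambda/\kappa|=|\alpha|$. As $\kappa$ lies in the first row and column of $\lambda$, at most $|\alpha|$ boxes of $\lambda$ lie outside them. $\square$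

## 9. For $k\ge3$ and even $V$: $B_k\cong S(V)\otimes\bigcap_j\ker\partial_j$

**Definition 9.1.** The content of the box in row $i$, column $j$ is $j-i$. For a partition $\lambda$ let $\mathrm{ct}(\lambda)$ be the sum of its contents and $c(\lambda)=\mathrm{ct}(\lambda)+\binom{|\lambda|}2$.

Example. $c((2,1))=(0+1-1)+3=3$. For columns, $c((1^j))=-\binom j2+\binom j2=0$ for every $j$.

**Definition 9.2 (Koszul complex).** For a vector space $N$ with commuting operators $\partial_1,\dots,\partial_m$ and $V=\mathbb C^m$ with basis $e_1,\dots,e_m$, this is $N\to N\otimes V\to N\otimes\Lambda^2V\to\cdots$ with $d=\sum_j\partial_j\otimes e_j\wedge$. Its cohomology is $H^i(N)$; in particular $H^0(N)=\bigcap_j\ker\partial_j$.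

Example. For $N=S(V)=\mathbb C[x_1,\dots,x_m]$ with $\partial_j=\partial/\partial x_j$ it is the polynomial de Rham complex. With $h=\sum_ix_i\otimes\iota_i$, where $\iota_i$ is contraction with the $i$-th dual basis vector, $dh+hd$ is multiplication by (polynomial degree)$\,+\,p$ on $S(V)\otimes\Lambda^pV$. For $p=1$ this is invertible and commutes with $d$, so $H^1(S(V))=0$; and $H^0(S(V))=\mathbb C$.

**Proposition 9.3.** Let $k\ge3$ and $G:=F_k\cdot E(-1)$, so $F_k=H\cdot G$. Then $G=\sum_\mu g_\mu s_\mu$ with all $g_\mu\ge0$.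

*Proof.* Let $V=\mathbb C^m$ be even and $M=B_k(T(V))$.

**Step 1 (derivations that act on $M$).** Consider the derivations of $T(V)$
$$\partial_j:x_l\mapsto\delta_{jl},\qquad E_{ab}:x_l\mapsto\delta_{bl}x_a,\qquad\mathcal E=\sum_aE_{aa},\qquad Q_i:x_l\mapsto x_i\circ x_l .$$
Evaluating on generators one finds
$$[\partial_j,E_{ab}]=\delta_{ja}\partial_b,\quad[\partial_j,Q_i]=\delta_{ij}\mathcal E+E_{ij},\quad[E_{ab},Q_i]=\delta_{bi}Q_a,\quad[\partial_i,\partial_j]=0.$$
For instance $[\partial_j,Q_i]x_l=\partial_j(x_i\circ x_l)=\delta_{ij}x_l+\delta_{jl}x_i$. And $[E_{ab},Q_i]x_l=\delta_{bi}x_a\circ x_l+\delta_{bl}x_i\circ x_a-\delta_{bl}x_i\circ x_a=\delta_{bi}Q_ax_l$. All these operators act on $M$. The $E_{ab}$ give the natural $\mathfrak{gl}_m$-action, and $\mathcal E$ acts as the degree.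

**Step 2 (the scalar $c(\lambda)$ as a Casimir element).** Let $\mathrm{Cas}=\sum_{a,b}E_{ab}E_{ba}$ and
$$\mathrm{cas}=\tfrac12(\mathrm{Cas}-m\mathcal E)+\tfrac12\mathcal E(\mathcal E-1).$$
On a highest weight vector of $S_\lambda(V)$, for $a<b$ we have $E_{ba}E_{ab}=0$ and $E_{ab}E_{ba}=[E_{ab},E_{ba}]=E_{aa}-E_{bb}$. So Cas acts by $\sum_i\lambda_i^2+\sum_{a<b}(\lambda_a-\lambda_b)=\sum_i\lambda_i(\lambda_i+m+1-2i)=2\,\mathrm{ct}(\lambda)+m|\lambda|$. Hence $\mathrm{cas}$ is the scalar $c(\lambda)$ on the $S_\lambda(V)$-isotypic component.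

**Step 3 (an operator commuting with $\mathfrak{gl}_m$ and all $\partial_j$).** Put $C=\sum_iQ_i\partial_i-\mathrm{cas}$. It commutes with $\mathfrak{gl}_m$, since $\mathrm{cas}$ does and $[E_{ab},\sum_iQ_i\partial_i]=Q_a\partial_b-Q_a\partial_b=0$. For $\partial_j$ we compute
$$[\partial_j,\textstyle\sum_iQ_i\partial_i]=\mathcal E\partial_j+\sum_iE_{ij}\partial_i,$$
$$[\partial_j,\mathrm{Cas}]=\sum_b\partial_bE_{bj}+\sum_aE_{aj}\partial_a=2\sum_aE_{aj}\partial_a+m\partial_j,$$
where $\partial_bE_{bj}=E_{bj}\partial_b+\partial_j$ was used. Further $[\partial_j,\mathcal E]=\partial_j$ and $[\partial_j,\mathcal E^2-\mathcal E]=2\mathcal E\partial_j$. So $[\partial_j,\mathrm{cas}]=\sum_aE_{aj}\partial_a+\mathcal E\partial_j$, and $[\partial_j,C]=0$.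

**Step 4 (split $M$ by $C$).** $C$ preserves the finite-dimensional graded pieces of $M$. So $M=\bigoplus_cM_{(c)}$, where $M_{(c)}$ is the generalized eigenspace of $C$ for the eigenvalue $-c$. Each $M_{(c)}$ is stable under $\mathfrak{gl}_m$ and the $\partial_j$. The Koszul differential is $\mathfrak{gl}_m$-equivariant, $V$ being the standard representation: $[E_{ab},\partial_j]=-\delta_{ja}\partial_b$ and $[E_{ab},e_j\wedge]=\delta_{bj}e_a\wedge$, so $[E_{ab},d]=-\partial_b\otimes e_a\wedge+\partial_b\otimes e_a\wedge=0$.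

**Step 5 (a homotopy that controls $H^1$).** On $M\otimes\Lambda^pV$ let $s=\sum_iQ_i\otimes\iota_i$. From $\iota_ie_j=\delta_{ij}-e_j\iota_i$ (here $e_j$ means $e_j\wedge$),
$$ds+sd=\sum_iQ_i\partial_i+\sum_{i,j}[\partial_j,Q_i]\otimes e_j\iota_i=\sum_iQ_i\partial_i+\mathcal E\otimes p+\sum_{i,j}E_{ij}\otimes e_j\iota_i .$$
Let $p=1$. On $V$ the operator $e_j\iota_i$ is $E_{ji}$, and Cas acts on $V$ by $m$. So $\sum E_{ij}\otimes e_j\iota_i=\frac12(\mathrm{Cas}_{tot}-\mathrm{Cas}_M-m)$. Substitute $\sum Q_i\partial_i=C+\frac12(\mathrm{Cas}_M-m\mathcal E)+\frac12\mathcal E(\mathcal E-1)$ and $\mathcal E_{tot}=\mathcal E+1$: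
$$ds+sd=C+\tfrac12\mathrm{Cas}_{tot}-\tfrac m2\mathcal E_{tot}+\tfrac12\mathcal E_{tot}(\mathcal E_{tot}-1).$$
On the part of total type $S_\kappa(V)$ this is $C+c(\kappa)$.

Let $\varphi\in M_{(c)}\otimes V$ be closed of type $\kappa$. Then $(C+c(\kappa))\varphi=d(s\varphi)$. The left side lies in $M_{(c)}\otimes V$, and $d$ commutes with the projection of $M$ onto $M_{(c)}$. So the left side equals $d$ of the $M_{(c)}$-component of $s\varphi$. Hence $C=-c(\kappa)$ on $H^1(M_{(c)})_\kappa$. But $C+c$ is locally nilpotent there. Therefore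
$$H^1(M_{(c)})_\kappa\ne0\ \Rightarrow\ c(\kappa)=c.\tag{7}$$

**Step 6 (embed $M_{(c)}$ into a free module).** Let $G_{(c)}=\bigcap_j\ker\partial_j\subset M_{(c)}$. On its type-$\mu$ part $C=-\mathrm{cas}=-c(\mu)$, so $c(\mu)=c$ for every $\mu$ occurring in $G_{(c)}$. By Lemma 6.2, $\mu$ is not a column $(1^j)$, $j\ge0$. Choose a graded $\mathfrak{gl}_m$-equivariant projection $\pi:M_{(c)}\to G_{(c)}$ and let
$$\Phi:M_{(c)}\to S(V)\otimes G_{(c)},\qquad\Phi(b)=\sum_\alpha\frac{x^\alpha}{\alpha!}\otimes\pi(\partial^\alpha b).$$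
The sum is finite. $\Phi$ commutes with $\partial_j$ (which acts on $S(V)\otimes G_{(c)}$ as $\partial/\partial x_j\otimes1$), since lowering $\alpha_j$ by one shifts the sum. It is $\mathfrak{gl}_m$-equivariant, since $\sum_\alpha\frac{x^\alpha}{\alpha!}\otimes\partial^\alpha=\exp(\sum_jx_j\otimes\partial_j)$ is built from an invariant element. On $G_{(c)}$ it is $b\mapsto1\otimes b$. It is injective: an element of lowest degree in a nonzero kernel would be killed by all $\partial_j$, so it would lie in $G_{(c)}$, where $\Phi$ is injective.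

**Step 7 (the cokernel vanishes).** Let $N=\mathrm{coker}\,\Phi$. By the example after Definition 9.2, $H^1(S(V)\otimes G_{(c)})=0$. The map $H^0(M_{(c)})=G_{(c)}\to H^0(S(V)\otimes G_{(c)})=1\otimes G_{(c)}$ is an isomorphism. So the long exact sequence gives an equivariant isomorphism $H^0(N)\cong H^1(M_{(c)})$.

Since $\mathrm{im}\,\Phi\supset1\otimes G_{(c)}$, $N$ is a quotient of $S^{\ge1}(V)\otimes G_{(c)}$. So for every type $\kappa$ in $N$ there is a $\mu$ occurring in $G_{(c)}$ such that $\kappa/\mu$ is a horizontal strip of some size $d\ge1$. List its boxes $\square_1,\dots,\square_d$ from left to right. The contents strictly increase, and the first is $\ge-\ell(\mu)$ because $\square_1$ is in row at most $\ell(\mu)+1$. So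
$$c(\kappa)-c(\mu)=\sum_{b=1}^d\big(\mathrm{ct}(\square_b)+|\mu|+b-1\big)\ge\sum_{b=1}^d\big(|\mu|-\ell(\mu)+2(b-1)\big)>0,$$
because $\mu$ is not a column, i.e. $|\mu|>\ell(\mu)$. As $c(\mu)=c$, we get $c(\kappa)\ne c$ for every type $\kappa$ in $N$. By (7), $H^0(N)=0$. If $N\neq0$, its part of lowest degree would be killed by all $\partial_j$, a contradiction. So $N=0$.

**Step 8 (read off $G$).** Summing over $c$, $M\cong S(V)\otimes\bigcap_j\ker\partial_j$ as graded $\mathfrak{gl}_m$-modules. So $F(u_1,\dots,u_m)\prod(1-u_i)=G(u_1,\dots,u_m)$ is the character of a polynomial $GL_m$-module. The polynomials $s_\mu(u_1,\dots,u_m)$ with $\ell(\mu)\le m$ are linearly independent, so $g_\mu\ge0$ for $\ell(\mu)\le m$. As $m$ is arbitrary, all $g_\mu\ge0$. $\square$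

The hypothesis $k\ge3$ enters only through the absence of columns, and without it the conclusion fails. For $k=2$ we have $F_2=s_{(1,1)}+s_{(2,1)}+\cdots$, so the degree-3 part of $F_2E(-1)$ is $s_{(2,1)}-e_1s_{(1,1)}=-s_{(1,1,1)}$. In Step 7 this corresponds to $\mu=(1,1)$, $\kappa=(1,1,1)$ and $c(\kappa)=c(\mu)=0$.

For a partition $\nu$ and $\ell\ge\ell(\nu)$ write $\nu+1^\ell=(\nu_1+1,\dots,\nu_\ell+1)$ and $g_{\nu,\ell}=g_{\nu+1^\ell}$. Every partition is uniquely of the form $\nu+1^\ell$, with $\ell$ its length; for example $(3,1)=(2)+1^2$.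

**Corollary 9.4.** Let $k\ge3$. Then $g_{\nu,\ell}=0$ if $|\nu|>c_k$.

*Proof.* Let $\mu=\nu+1^\ell$ and $N\ge\mu_1$. By Pieri, $s_{(N,\mu)}$ occurs in $h_Ns_\mu$. Since $F=HG$ and $G$ is Schur-positive, $m_{(N,\mu)}\ge g_\mu$. The partition $(N,\mu)$ has $\sum_i(\mu_i-1)=|\nu|$ boxes outside its first row and column. Apply Corollary 8.3. $\square$

## 10. Operators of degree two and eventual 2-periodicity of $g_{\nu,\ell}$

Fix $k\ge3$ and $r\ge0$. Let $A=A_{r|1}$ with even generators $z_1,\dots,z_r$ and odd generator $y$. Put $\theta=y^2=\frac12[y,y]\in L_2$. It is even, and central modulo $M_3$. Also $\theta^j=\frac12[y,y^{2j-1}]\in L_2$ for $j\ge1$. Let $Z\subset B_k(A)$ be the part of degree 1 in each $z_i$, graded by $y$-degree, with degree-$\ell$ piece $Z[\ell]$. The group $S_r$ acts on $Z$ by permuting the $z_i$.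

**Operators on $Z$.** This step makes Section 5 precise. Let $t_i$ be the derivation $z_i\mapsto\theta\circ z_i$, other generators $\mapsto0$. Let $D$ be the even derivation $y\mapsto y^3$, $z_i\mapsto0$. On $A/M_3$ they induce $\theta\deg_{z_i}$ and $\theta\deg_y$: these are derivations of $A/M_3$, because $\theta$ is even and central there, and they agree with $t_i$ and $D$ on generators. By Corollary 7.3 brackets in $B_k$ depend on their slots only modulo $M_3$. So, on an iterated bracket in $Z$ with multihomogeneous slots,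

- $t_i$ multiplies by $\theta$ the unique slot that contains $z_i$;
- $D$ acts as $\sum_{\text{slots}}\theta\deg_y$.

Hence the $t_i$ commute on $Z$, and $Z$ is a graded module over $P=\mathbb C[t_1,\dots,t_r]$ with $t_i$ of degree 2. Let the slot containing $z_i$ have $y$-degree $d$. After applying $t_i$ it has $y$-degree $d+2$, so $Dt_i$ and $t_iD$ differ by $2$ times multiplying this slot by $\theta^2$:
$$[D,t_i]=2t_i^2\quad\text{on }Z.\tag{8}$$

**Lemma 10.1.** $Z$ is a finitely generated $P$-module and $\dim Z[\ell]$ is bounded.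

*Proof.*

**Step 1 (a spanning set).** By Lemma 7.4, the part of $A/M_3$ of degree $\le1$ in each $z_i$ is spanned by the $\omega_0\theta^j$. Here $\omega_0$ runs over the finite set of products $z_I\,y^a\prod[z_i,z_{i'}]\prod[z_i,y]$ of degree $\le1$ in each $z_i$, with $a\in\{0,1\}$; the commutator $[y,y]=2\theta$ accounts for the powers of $\theta$. By Lemma 8.2, $Z$ is spanned by
$$b=[s_1,[\dots,[s_{k-2},[v,\omega_0\theta^j]]]],$$
with $s_i$ from a finite spanning set of multihomogeneous elements of $\mathcal S$ of degree $\le1$ in each $z$, and $v\in\{z_1,\dots,z_r,y\}$. For given $\ell$ the exponent $j$ is determined by the other data, which are finite in number. So $\dim Z[\ell]$ is bounded.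

It remains to write each $b$ as an element of $P$ applied to one of finitely many elements. The pure-$y$ elements of $\mathcal S$ are combinations of $y$ and $[y,y]\circ y=2y^3$, as $y\circ y=0$.

**Step 2 ($\omega_0$ contains some $z_i$).** Then $b=t_i^j[s_1,[\dots,[s_{k-2},[v,\omega_0]]]]$.

**Step 3 ($\omega_0=1$).** Then $\theta^j$ is in $L_2$ or is a constant, so $b=0$ in $B_k$.

**Step 4 ($\omega_0=y$, $v=z_i$).** If $j=0$, $b=[s_1,[\dots,[z_i,y]]]$. If $j\ge1$, Lemma 7.2(a) for $z_i,\theta^j,y$ (only one odd argument, so no signs) gives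
$$[z_i\theta^j,y]+[\theta^jy,z_i]+[yz_i,\theta^j]=0,$$
and $[yz_i,\theta^j]\in L_3$. So $[z_i,y\theta^j]\equiv[z_i\theta^j,y]$ modulo $L_3$, and $b=t_i^j[s_1,[\dots,[s_{k-2},[z_i,y]]]]$.

**Step 5 ($\omega_0=y$, $v=y$).** Now $[y,y\theta^j]=2\theta^n$ with $n=j+1$. Let $s=s_{k-2}$, which exists because $k\ge3$. If $s$ is pure $y$, then $[s,\theta^n]=0$. Otherwise $s$ contains some $z_i$. We have the exact identity
$$[\theta^n,s]=\sum_{i'=0}^{n-1}\theta^{i'}[\theta,s]\theta^{n-1-i'}=\Big[\theta,\sum_{i'=0}^{n-1}\theta^{i'}s\theta^{n-1-i'}\Big],$$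
the congruence $\sum_{i'}\theta^{i'}s\theta^{n-1-i'}\equiv n\,s\theta^{n-1}$ modulo $M_3$, and $[\theta,M_3]\subset[L_2,M_3]\subset L_4$ by Lemma 7.2(b). So $[s,\theta^n]\equiv n[s\theta^{n-1},\theta]$ modulo $L_4$. Since $\theta=\frac12[y,y]$, the element $[s\theta^{n-1},\theta]$ is an iterated bracket with the slots $s\theta^{n-1},y,y$. Therefore $b=2n\,t_i^{n-1}[s_1,[\dots,[s_{k-3},[s,\theta]]]]$ in $B_k$.

In all cases only finitely many generators occur. $\square$

**Lemma 10.2.** $Z$ is finitely generated over $\mathbb C[\tau]$, where $\tau=t_1+\dots+t_r$. For $r=0$, $Z=0$.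

*Proof.* For $r=0$, $Z=B_k(A_{0|1})=0$. Let $r\ge1$ and $I=\mathrm{Ann}_P(Z)$, a homogeneous ideal.

**Step 1 ($V(I)$ is small).** If $g_1,\dots,g_q$ are homogeneous generators of $Z$, then $p\mapsto(pg_1,\dots,pg_q)$ embeds $P/I$ in a finite sum of shifts of $Z$. So the Hilbert function of $P/I$ is bounded and $P/I$ has Krull dimension at most 1. As $I$ is homogeneous, $V(I)\subset\mathbb C^r$ is contained in a finite union of lines through $0$.

**Step 2 ($I$ is stable under a vector field).** By (8), $[D,p]=\delta(p)$ on $Z$ for all $p\in P$, with the derivation $\delta=2\sum t_i^2\partial_{t_i}$. If $p$ acts by $0$, so does $[D,p]$. So $\delta(I)\subset I$.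

**Step 3 (flow a point of $V(I)$).** Since $\delta^nt_i=2^nn!\,t_i^{n+1}$, $\exp(\sigma\delta)$ is the automorphism $t_i\mapsto t_i/(1-2\sigma t_i)$ of $P[[\sigma]]$ over $\mathbb C[[\sigma]]$. It maps $I$ into $I[[\sigma]]$. Let $0\ne a\in V(I)$ and $f\in I$. Evaluating $\exp(\sigma\delta)f$ at $a$ shows that $f\big(\frac{a_1}{1-2\sigma a_1},\dots,\frac{a_r}{1-2\sigma a_r}\big)$, which is analytic for small $\sigma$, has zero Taylor series. Applying this to finitely many generators of $I$, we get $a(\sigma)=\big(\frac{a_i}{1-2\sigma a_i}\big)_i\in V(I)$ for all small $\sigma$.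

**Step 4 (nonzero coordinates are equal).** The points $a(\sigma)\neq0$ lie on finitely many lines, so infinitely many of them lie on one line. For $a_i,a_j\ne0$ the ratio $\frac{a_i(1-2\sigma a_j)}{a_j(1-2\sigma a_i)}$ thus takes one value $\rho$ infinitely often. Then $a_i(1-2\sigma a_j)=\rho\,a_j(1-2\sigma a_i)$ as polynomials in $\sigma$. The coefficient of $\sigma$ gives $\rho=1$, and the constant term gives $a_i=a_j$. So all nonzero coordinates of $a$ are equal, and $\sum a_i\ne0$.

**Step 5 (finiteness over $\mathbb C[\tau]$).** Hence $V(I+(\tau))\subset\{0\}$, and $P/(I+(\tau))$ is finite-dimensional. $Z/\tau Z$ is a finitely generated module over it, so it is finite-dimensional. Graded Nakayama ($Z$ is bounded below and $\tau$ has positive degree) gives the claim. $\square$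

**The series $f_\alpha$.** This step translates Lemma 10.2 into symmetric functions. Let $|\alpha|=r$. Since $\tau$ is $S_r$-invariant, $\mathrm{Hom}_{S_r}(Sp_\alpha,Z)$ is a finitely generated graded $\mathbb C[\tau]$-module. So it is a finite sum of shifts of $\mathbb C[\tau]$ and of finite-dimensional cyclic modules. By (4) the $y$-degree-$\ell$ part of $B_k(A_{r|1})$ has $GL_r$-character $\sum_{\mathbf a}\langle F,h_{\mathbf a}e_\ell\rangle\mathbf u^{\mathbf a}=(e_\ell^\perp F)(\mathbf u)$. The $(1^r)$-weight space of $S_\alpha(\mathbb C^r)$ is $Sp_\alpha$. So the multiplicity of $Sp_\alpha$ in $Z[\ell]$ is $\langle e_\ell^\perp F,s_\alpha\rangle=\langle F,s_\alpha e_\ell\rangle$, and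
$$f_\alpha(v):=\sum_\ell\langle F,s_\alpha e_\ell\rangle v^\ell\in\frac1{1-v^2}\mathbb Z[v],\quad\text{with bounded coefficients.}\tag{9}$$
For example, (4) and Lemma 4.1 give $f_{(1)}(v)=v^{k-1}/(1-v)=v^{k-1}(1+v)/(1-v^2)$.

**Proposition 10.3.** Let $k\ge3$. For each $\nu$, the sequence $\ell\mapsto g_{\nu,\ell}$ is eventually 2-periodic.

*Proof.* Let $\gamma_\alpha(v)=\sum_\ell\langle G,s_\alpha e_\ell\rangle v^\ell$.

**Step 1 (express $\gamma_\alpha$ through the $f_\beta$).** The map $E^\perp(v)=\sum_\ell v^\ell e_\ell^\perp$ is multiplicative by Section 2. By the example after Definition 2.1, $E^\perp(v)H=(1+v)H$. So $F=HG$ gives $E^\perp(v)F=(1+v)H\cdot E^\perp(v)G$, i.e. $E^\perp(v)G=(1+v)^{-1}E(-1)\cdot E^\perp(v)F$. Pair with $s_\alpha$, using $\langle e_jx,s_\alpha\rangle=\langle x,e_j^\perp s_\alpha\rangle$ and Pieri: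
$$\gamma_\alpha(v)=\frac1{1+v}\sum_{\beta:\ \alpha/\beta\text{ vertical strip}}(-1)^{|\alpha/\beta|}f_\beta(v).$$
By (9), $\gamma_\alpha$ is rational with denominator dividing $(1-v)(1+v)^2$.

**Step 2 (no double pole at $v=-1$).** $G$ is Schur-positive by Proposition 9.3, and so is $F-G=(H-1)G$. Hence the coefficients of $\gamma_\alpha$ lie between $0$ and those of $f_\alpha$, and are bounded. A double pole at $v=-1$ would make them unbounded. So $\gamma_\alpha$ has at most simple poles, at $v=\pm1$, and its coefficients are eventually 2-periodic.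

**Step 3 (isolate $g_{\alpha,\ell}$).** Let $\ell>|\alpha|$. We have $\langle G,s_\alpha e_\ell\rangle=\sum_\mu g_\mu\langle s_{\mu/1^\ell},s_\alpha\rangle$, the sum over $\mu\supset1^\ell$ with $|\mu|=|\alpha|+\ell$. Such a $\mu$ is $\nu+1^{\ell+j}$ with $j\ge0$ and $|\nu|=|\alpha|-j$. Since $\ell(\nu)\le|\alpha|<\ell$, the skew shape $\mu/1^\ell$ is the disconnected union of $\nu$ (in rows $<\ell$ and columns $\ge2$) and a column of length $j$ (in rows $\ell+1,\dots,\ell+j$). So $s_{\mu/1^\ell}=s_\nu e_j$ and
$$\langle G,s_\alpha e_\ell\rangle=g_{\alpha,\ell}+\sum_{j\ge1}\ \sum_{\nu:\ \alpha/\nu\text{ vertical strip of size }j}g_{\nu,\ell+j}.$$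
The left side is eventually 2-periodic in $\ell$ by Step 2. On the right all $\nu$ in the sum are smaller than $\alpha$. Induction on $|\alpha|$ finishes the proof. $\square$

## 11. Summation along columns and the formula for $h_{B_k}$

*Proof of Theorems 3.2 and 3.1.*

**Step 1 (write $G$ as finitely many column sums).** By Corollary 9.4 only the finitely many $\nu$ with $|\nu|\le c_k$ matter. By Proposition 10.3 there are $a_\nu,b_\nu\in\frac12\mathbb Z$ with $g_{\nu,\ell}=a_\nu+(-1)^\ell b_\nu$ for all large $\ell$. For each of these $\nu$ only finitely many $\ell$ deviate. So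
$$G=G_0+\sum_{|\nu|\le c_k}\big(a_\nu X_{\nu,1}+b_\nu X_{\nu,-1}\big),\qquad X_{\nu,\epsilon}=\sum_{\ell\ge\ell(\nu)}\epsilon^\ell s_{\nu+1^\ell},\qquad G_0\in\Lambda\otimes\mathbb Q.$$

**Step 2 (expand $s_{\nu+1^\ell}$ along its first column).** For a partition $\lambda$ and $n\ge\lambda_1$, the Jacobi–Trudi determinant of $s_{(n,\lambda)}$ has first row $h_n,h_{n+1},\dots$, and its row $a+1$ has the entry $h_{\lambda_a-a-1+j}$ in column $j$. Delete the first row and column $i+1$. Columns $j\le i$ keep the entries $h_{\lambda_a-1-a+j}$, and the columns $j\ge i+2$, renumbered $b=j-1$, have the entries $h_{\lambda_a-a+b}$. This is the Jacobi–Trudi matrix of $s_{\lambda/1^i}=e_i^\perp s_\lambda$. Hence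
$$s_{(n,\lambda)}=\sum_{i\ge0}(-1)^ih_{n+i}\,e_i^\perp s_\lambda .$$
Apply $\omega$ with $\lambda=\nu'$ and $n=\ell$. The conjugate of $(\ell,\nu')$ is $\nu+1^\ell$, and the condition becomes $\ell\ge\ell(\nu)$:
$$s_{\nu+1^\ell}=\sum_{i\ge0}(-1)^ie_{\ell+i}\,h_i^\perp s_\nu .$$

**Step 3 (sum over $\ell$).** For $\epsilon=\pm1$,
$$X_{\nu,\epsilon}=\sum_{i=0}^{|\nu|}(-\epsilon)^i(h_i^\perp s_\nu)\Big(E(\epsilon)-\sum_{p<\ell(\nu)+i}\epsilon^pe_p\Big)=K_{\nu,\epsilon}E(\epsilon)-Y_{\nu,\epsilon},$$
with $K_{\nu,\epsilon},Y_{\nu,\epsilon}\in\Lambda$ and $\deg K_{\nu,\epsilon}\le|\nu|$. For example, $X_{\emptyset,\epsilon}=E(\epsilon)$. For $\nu=(1)$ we have $s_{(2,1^{\ell-1})}=e_1e_\ell-e_{\ell+1}$ and $X_{(1),\epsilon}=(e_1-\epsilon)E(\epsilon)+\epsilon$.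

**Step 4 (multiply by $H$).** Since $H\,E(-1)=1$, the terms with $\epsilon=-1$ lose their infinite factor:
$$F=HG=R_k\,H\,E(1)+Q_k\,H+T_k,$$
$$R_k=\sum a_\nu K_{\nu,1},\qquad T_k=\sum b_\nu K_{\nu,-1},\qquad Q_k=G_0-\sum(a_\nu Y_{\nu,1}+b_\nu Y_{\nu,-1}).$$
All three lie in $\Lambda\otimes\mathbb Q$, do not depend on $m,n$, and $\deg R_k,\deg T_k\le c_k=3k-5$.

**Step 5 (specialize).** By (2),
$$HE(1)\mapsto\prod_i\frac{1+u_i}{1-u_i}\prod_j\frac{1+v_j}{1-v_j},\qquad H\mapsto\frac{\prod_j(1+v_j)}{\prod_i(1-u_i)}.$$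
With (4) this is Theorem 3.2. Elements of $\Lambda\otimes\mathbb Q$ specialize to polynomials, so multiplying by $\prod(1-u_i)\prod(1-v_j)$ gives a polynomial. This is Theorem 3.1. $\blacksquare$

## 12. The denominator cannot be made smaller

*Proof of Theorem 3.3.* The algebras $A_{0|0}=\mathbb C$ and $A_{1|0}=\mathbb C[x]$ are commutative with zero supercommutator, and $B_k(A_{0|1})=0$ for $k\ge3$. This is the case $m+n\le1$. Now let $m+n\ge2$ and $k\ge3$.

**Step 1 (infinitely many powers of $v_j$).** If $m\ge1$, the coefficient of $u_1v_j^\ell$ in $h_{B_k}$ is $\langle F,h_1e_\ell\rangle$ by (4), and this is $1$ for $\ell\ge k-1$ by Lemma 4.1. If $m=0$, choose $i\neq j$. The coefficient of $v_iv_j^\ell$ is $\langle F,e_1e_\ell\rangle$, the same number as $h_1=e_1$. So infinitely many powers of $v_j$ occur in $h_{B_k}$ with fixed degrees in the other variables.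

**Step 2 (infinitely many powers of $u_i$; here $m\ge1$).** First, $F(\mathbf u/\mathbf v)\ne0$. For $n\ge1$ this follows from Step 1. For $n=0$, $m\ge2$, consider total degree $k$: there $L_{k+1}$ vanishes, because a bracket with a constant slot is $0$, and $L_k$ contains the degree-$k$ part of the free Lie algebra, which is nonzero. Since $F=HG$, also $G(\mathbf u/\mathbf v)\ne0$. By Proposition 9.3 and (3) it has nonnegative coefficients. By (2), $H(\mathbf u/\mathbf v)$ has nonnegative coefficients and contains every $u_i^N$. Multiplying these by one monomial of $G(\mathbf u/\mathbf v)$ gives monomials of $h_{B_k}$ with unbounded $u_i$-degree and fixed degrees in the other variables.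

**Step 3 (no factor can be dropped).** Let $w$ be one of the variables. Suppose that $h_{B_k}$ times the product of all factors other than $1-w$ were a polynomial. Then $h_{B_k}$ would be a polynomial times a power series not involving $w$, so for fixed degrees in the other variables only finitely many powers of $w$ would occur. This contradicts Step 1 or Step 2. By Theorem 3.1 the reduced denominator divides $\prod(1-u_i)\prod(1-v_j)$, whose factors are distinct irreducibles. So it is exactly this product.

**Step 4 ($k=2$, $n\ge1$).** Setting all variables except $v_1$ to zero in $h_{B_2(A_{m|n})}$ gives $h_{B_2(A_{0|1})}=v_1^2/(1-v_1^2)$. If the statement of Theorem 3.1 held for $k=2$, the same substitution in the product would give a polynomial. But it gives $(1-v_1)\frac{v_1^2}{1-v_1^2}=\frac{v_1^2}{1+v_1}$, which is not one. $\blacksquare$
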